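\title{Geminal permutation representations of the free group of rank two}

\begin{abstract}
A homomorphism from the free group $F$ of rank two to $\mathrm{Sym}(4d)$ is geminal if it sends every primitive element to a product of two disjoint cycles of length $2d$. Let $K$ be the kernel of the map $F\to(\mathbb Z/2)^2$ given by exponent sums modulo $2$, and let $H$ be the stabilizer of a point. We show that $H$ always lies in $K$ with index $d$, and that $K/H$ is cyclic whenever $H$ is normal in $K$. Normality holds for every geminal homomorphism if $d\le4$, and fails for some geminal homomorphism for each $d\ge5$. We also classify the normal cases. The main tool is a factorization of the square of any primitive element into two peripheral elements of the fundamental group of a sphere with four punctures.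
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $F$ be the free group on $a$ and $b$. An element of $F$ is \emph{primitive} if it belongs to a generating set of $F$ with two elements. Fix an integer $d\ge1$. A \emph{$(2d,2d)$-cycle} is a permutation of $\{1,\dots,4d\}$ that is a product of two disjoint cycles, each of length $2d$. A homomorphism $\rho:F\to\mathrm{Sym}(4d)$ is \emph{geminal} if it sends every primitive element to a $(2d,2d)$-cycle. Given $\rho$, let
\[
H=\{g\in F:\rho(g)(1)=1\},
\]
and let $K$ be the kernel of the map $F\to(\mathbb Z/2)^2$ that records the exponent sums of $a$ and of $b$ modulo $2$. The following question is posed by Apisa and Wright \cite{AW}.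

\medskip
\noindent\emph{If $\rho$ is geminal, is $H$ contained in $K$ and normal in $K$? If so, is $K/H$ cyclic?}
\medskip

The question has a reading in terms of coverings. The punctured torus $T=(\mathbb R^2\setminus\mathbb Z^2)/\mathbb Z^2$ has fundamental group $F$, with $a$ horizontal and $b$ vertical, and $\rho$ describes a covering $X\to T$ with $4d$ sheets. The cycles of $\rho(p)$ correspond to the components of the preimage of a loop representing $p$, and their lengths are the degrees with which these components cover the loop. So $\rho$ is geminal when every primitive loop lifts to exactly two loops of equal length. The subgroup $K$ belongs to the covering $T_2=(\mathbb R^2\setminus\mathbb Z^2)/2\mathbb Z^2$ with four sheets, and the question is whether $X$ must be a regular cyclic covering of $T_2$.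

The first examples say yes. For $d=1$, the action of $F$ on $F/K$ is geminal, because a primitive element has nonzero image in $(\mathbb Z/2)^2$; here $H=K$. For $d=2$, map $a,b$ to $i,j$ in the quaternion group $Q_8$ and let $Q_8$ act on itself by left multiplication. A primitive element has nonzero image in $Q_8/\{\pm1\}=F/K$, so it maps to an element of order $4$, which acts with two cycles of length $4$. Here $H=\ker\rho$ and $K/H=\{\pm1\}$. There is also a general reason to expect the answer yes. We shall see that $K$ acts on a set of $d$ points, that $K$ is generated by squares of primitive elements, and that each such square acts as a single $d$-cycle. These are infinitely many conditions on a homomorphism from a group of rank five, and the most visible way to satisfy them all is to place all these cycles in one cyclic group. The guess is correct for small $d$ only.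

\begin{theorem}\label{thm:contain}
Let $\rho:F\to\mathrm{Sym}(4d)$ be geminal. Then $\rho$ is transitive, $H\le K$ and $[K:H]=d$. If $H$ is normal in $K$, then $K/H$ is cyclic of order $d$, generated by $a^2H$.
\end{theorem}

\begin{theorem}\label{thm:range}
\begin{enumerate}
\item[(i)] If $d\le4$, then for every geminal $\rho$ the subgroup $H$ is normal in $K$ and $K/H$ is cyclic.
\item[(ii)] For every $d\ge5$ there is a geminal $\rho:F\to\mathrm{Sym}(4d)$ for which $H$ is not normal in $K$.
\item[(iii)] For every $d\ge1$ there is a geminal $\rho$ with $H$ normal in $K$ and $K/H\cong\mathbb Z/d$.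
\end{enumerate}
\end{theorem}

A third result, Theorem~\ref{thm:class}, classifies the cases in which $H$ is normal in $K$.

Section~\ref{sec:reduce} proves Theorem~\ref{thm:contain} and turns the problem into one about actions of $K$ on $d$ points. Section~\ref{sec:example} presents the counterexample for $d=5$ and tests it by hand. The cancellation seen there is explained in Section~\ref{sec:gamma}: the group $K$ has index two in a group $\Pi$ with four distinguished conjugacy classes, and the square of any primitive element is a product of two members of these classes, or of two inverses of members. This reduces infinitely many conditions to finitely many. It gives parts (ii) and (iii) of Theorem~\ref{thm:range} in Section~\ref{sec:construct} and the classification in Section~\ref{sec:class}. Part (i) is proved in Section~\ref{sec:four} by a direct argument that needs only Section~\ref{sec:reduce}.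

\section{Reduction to actions of $K$ on $d$ points}\label{sec:reduce}

Permutations act on the left, products are composed from right to left, and $[x,y]=xyx^{-1}y^{-1}$. We write $gx$ for $\rho(g)(x)$. On a set of $d$ points, a \emph{$d$-cycle} is a permutation with a single orbit; for $d=1$ this is the identity. We put $V=F/K=(\mathbb Z/2)^2=\{00,10,01,11\}$ and write $g\mapsto\bar g$ for the quotient map, so that $\bar a=10$ and $\bar b=01$.

The group $F$ is Hopfian: every surjective endomorphism of $F$ is an automorphism. Hence a generating pair $(p,q)$ is a basis, being the image of $(a,b)$ under an automorphism. Inverses of primitive elements and their images under automorphisms, in particular their conjugates, are primitive. If $(p,q)$ is a basis, then so is $(p,p^mq)$, so $p^mq$ is primitive for all $m\in\mathbb Z$; and $\bar p,\bar q$ generate $V$, so they are nonzero and distinct.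

\begin{lemma}\label{lem:restrict}
Let $\rho$ be geminal.
\begin{enumerate}
\item[(a)] If $(p,q)$ is a basis of $F$, then $q$ interchanges the two cycles of $p$.
\item[(b)] The action is transitive, $H\le K$ and $[K:H]=d$.
\item[(c)] Every $K$-orbit has $d$ points, and the square of every primitive element acts on it as a $d$-cycle.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x$ and $qx$ lay in the same cycle of $p$, then $p^mqx=x$ for some $m$. But $p^mq$ is primitive, so its cycles have length $2d\ge2$ and it fixes no point.

(b) By (a), $b$ interchanges the two cycles of $a$, while $a$ preserves each of them. So the action is transitive, and an element of $F$ preserves the cycle of $a$ through $1$ if and only if its exponent sum in $b$ is even. The same holds with $a$ and $b$ interchanged. An element of $H$ preserves both cycles through $1$, so both exponent sums are even and $H\le K$. Since $[F:H]=4d$ and $[F:K]=4$, we get $[K:H]=d$.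

(c) The $K$-orbit of $1$ has $[K:H]=d$ points. Since $K$ is normal in $F$, the group $F$ permutes the $K$-orbits, and it does so transitively; so they all have $d$ points. If $p$ is primitive, then $p^2$ lies in $K$ and all its cycles have length $d$. A $K$-orbit is a union of such cycles, hence a single one.
\end{proof}

The condition on the elements $p^mq$ cannot be dropped: if only $a$ and $b$ are required to act as $(2d,2d)$-cycles, then $\rho(a)=\rho(b)$ is allowed, the action is not transitive, and $H$ contains $ab^{-1}\notin K$.

\begin{proof}[Proof of Theorem~\ref{thm:contain}]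
The first three claims are Lemma~\ref{lem:restrict}(b). By part (c), $\langle a^2\rangle$ is transitive on the $K$-orbit of $1$, that is, $K=\langle a^2\rangle H$. If $H$ is normal in $K$, the group $K/H$ of order $d$ is therefore generated by $a^2H$.
\end{proof}

Part (c) of the lemma isolates the information that $\rho$ carries. Call an action $\theta:K\to\mathrm{Sym}(\Omega)$ on a set of $d$ points \emph{admissible} if $\theta(p^2)$ is a $d$-cycle for every primitive $p\in F$. A geminal $\rho$ restricts to an admissible action on the $K$-orbit of $1$. Conversely, inducing from $K$ to $F$ turns an admissible action into a geminal one.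

\begin{lemma}\label{lem:induce}
Let $\theta:K\to\mathrm{Sym}(\Omega)$ be an action on a set of $d$ points.
\begin{enumerate}
\item[(a)] There are an action of $F$ on a set $X\supseteq\Omega$ with $4d$ points and a map $\pi:X\to V$ such that $\pi(gx)=\bar g+\pi(x)$ for all $g,x$, such that $\pi^{-1}(00)=\Omega$, and such that $K$ acts on $\Omega$ by $\theta$.
\item[(b)] For any such $X$ and $\pi$, if $\theta$ is admissible, then the action of $F$ on $X$ is geminal. If $\omega\in\Omega$ is numbered $1$, then $H$ is the stabilizer of $\omega$ in $K$.
\end{enumerate}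
\end{lemma}

\begin{proof}
(a) Let $X$ be the quotient of $F\times\Omega$ by $(gk,\omega)\sim(g,\theta(k)\omega)$ for $k\in K$. Put $f[g,\omega]=[fg,\omega]$ and $\pi[g,\omega]=\bar g$, and identify $\omega$ with $[1,\omega]$. If $g_1,\dots,g_4$ represent the cosets of $K$, each point of $X$ is $[g_j,\omega]$ for exactly one pair $(j,\omega)$, so $|X|=4d$.

(b) Let $p$ be primitive. The fiber of $\pi$ over $\bar g$ is $g\Omega$, and $p^2g\omega=g(g^{-1}pg)^2\omega$. Since $g^{-1}pg$ is primitive, $p^2$ acts on each fiber as a $d$-cycle. Since $\bar p\ne00$, odd powers of $p$ move every point to a different fiber. So every cycle of $p$ has even length, and this length is twice the length $d$ of a cycle of $p^2$. Finally, an element fixing $\omega$ preserves $\pi(\omega)$, so it lies in $K$.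
\end{proof}

\begin{lemma}\label{lem:normal}
Let $\theta$ be admissible and let $H$ be the stabilizer in $K$ of a point of $\Omega$. Then $H$ is normal in $K$ if and only if $\theta(K)$ is abelian, and in that case $\theta(K)$ is cyclic of order $d$.
\end{lemma}

\begin{proof}
If $\theta(K)$ is abelian, then $H\supseteq[K,K]$, so $H$ is normal. Conversely, let $H$ be normal. The action is transitive because $\theta(a^2)$ is a $d$-cycle, so all point stabilizers are conjugate to $H$, hence equal to $H$. Thus $H=\ker\theta$ and $|\theta(K)|=[K:H]=d$. A group of order $d$ that contains a $d$-cycle is cyclic.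
\end{proof}

\begin{lemma}\label{lem:squares}
The group $K$ is generated by the squares of the primitive elements of $F$.
\end{lemma}

\begin{proof}
Let $N\le K$ be the normal closure of $a^2,b^2,(ab)^2$ in $F$. In $F/N$ the images of $a$ and $b$ are commuting involutions, so $[F:N]\le4=[F:K]$ and $N=K$. The generators $gp^2g^{-1}=(gpg^{-1})^2$ of $N$, with $p\in\{a,b,ab\}$, are squares of primitive elements.
\end{proof}

The problem now reads as follows: \emph{for which $d$ is there an admissible action of $K$ on $d$ points with nonabelian image?} The image is generated by $d$-cycles. For $d\le3$ all $d$-cycles lie in one cyclic group, so there is no such action.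

\section{An example on twenty points}\label{sec:example}

Let $\alpha,\beta$ be permutations of a set $\Omega$. Let $F$ act on $V\times\Omega$ by
\begin{equation}\label{eq:explicit}
\begin{aligned}
a&:& (00,\omega)&\mapsto(10,\beta\omega), & (10,\omega)&\mapsto(00,\omega),\\
 & & (01,\omega)&\mapsto(11,\beta^{-1}\omega), & (11,\omega)&\mapsto(01,\omega);\\
b&:& (00,\omega)&\mapsto(01,\alpha^{-1}\omega), & (01,\omega)&\mapsto(00,\omega),\\
 & & (10,\omega)&\mapsto(11,\alpha\omega), & (11,\omega)&\mapsto(10,\omega).
\end{aligned}
\end{equation}
The projection to $V$ has the properties in Lemma~\ref{lem:induce}(a). Let $\theta$ be the action of $K$ on the fiber over $00$. Then $\theta(a^2)=\beta$ and $\theta(b^2)=\alpha^{-1}$. For $ab$ we have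
\[
(00,\omega)\xrightarrow{b}(01,\alpha^{-1}\omega)\xrightarrow{a}(11,\beta^{-1}\alpha^{-1}\omega)\xrightarrow{b}(10,\beta^{-1}\alpha^{-1}\omega)\xrightarrow{a}(00,\beta^{-1}\alpha^{-1}\omega),
\]
so $\theta((ab)^2)=(\alpha\beta)^{-1}$. For $\theta$ to be admissible, $\alpha$, $\beta$ and $\alpha\beta$ must be $d$-cycles. The point of \eqref{eq:explicit} is that longer primitive words impose nothing new. Take $p=a^{2m}b$. The element $a^2$ acts by $\beta$ on the fiber over $00$ but by $\beta^{-1}$ on the fiber over $01$, so
\[
(00,\omega)\xrightarrow{b}(01,\alpha^{-1}\omega)\xrightarrow{a^{2m}}(01,\beta^{-m}\alpha^{-1}\omega)\xrightarrow{b}(00,\beta^{-m}\alpha^{-1}\omega)\xrightarrow{a^{2m}}(00,\alpha^{-1}\omega),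
\]
and $\theta(p^2)=\alpha^{-1}$ for every $m$. Proposition~\ref{prop:three} will show that for every primitive $p$ the permutation $\theta(p^2)$ is conjugate to one of $\alpha^{\pm1},\beta^{\pm1},(\alpha\beta)^{\pm1}$.

Granting this, a counterexample needs only two noncommuting $d$-cycles whose product is a $d$-cycle. For $d=5$ and $\Omega=\mathbb Z/5$ take
\[
\alpha=(0\,1\,2\,3\,4),\qquad \beta=(0\,3\,4\,1\,2),\qquad \alpha\beta=(0\,4\,2\,1\,3).
\]
Here $\theta(b^2a^2)=\alpha^{-1}\beta=(0\,2\,4)$ is a nontrivial permutation that fixes $1$. If $(00,1)$ is the marked point, then $b^2a^2$ lies in $H$ but not in $\ker\theta$, whereas the proof of Lemma~\ref{lem:normal} shows that a normal $H$ equals $\ker\theta$.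

\section{Squares of primitive elements}\label{sec:gamma}

To control all primitive elements at once we use a symmetry of the punctured torus. We first describe the picture that guides the construction; the proofs below are algebraic and do not rely on it. The map $z\mapsto-z$ acts on the torus $\mathbb R^2/2\mathbb Z^2$, and its fixed points are exactly the four points of $\mathbb Z^2/2\mathbb Z^2=V$. So it acts freely on $T_2$, and the quotient is a sphere with four punctures indexed by $V$ (Figure~\ref{fig:pillow}). Its fundamental group $\Pi$ contains $K$ with index two. The horizontal loop $a^2$ descends to a simple loop that separates the punctures into the pairs $\{00,10\}$ and $\{01,11\}$, the two cosets of $\langle\bar a\rangle$. Hence $a^2$ is a product of two loops around punctures, and this in two ways. One expects the same in every rational direction. If one puncture is filled in, each such loop surrounds a single remaining puncture, and only three conjugacy classes are left. This is what happens in \eqref{eq:explicit}.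

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.2]
\draw (0,0) rectangle (2,1);
\draw[gray] (1,0)--(1,1);
\draw[thick,dashed,->] (0,0.5)--(1.5,0.5);
\draw[thick,dashed] (1.5,0.5)--(2,0.5);
\node[above] at (0.5,0.5) {$a^2$};
\draw[thick,->] (0.35,0)--(0.6,0);
\draw[thick,->] (1.65,0)--(1.4,0);
\draw[thick,->>] (0.35,1)--(0.6,1);
\draw[thick,->>] (1.65,1)--(1.4,1);
\draw[fill=white] (0,0) circle (0.04) node[below=2pt] {$00$};
\draw[fill=white] (1,0) circle (0.04) node[below=2pt] {$10$};
\draw[fill=white] (2,0) circle (0.04) node[below=2pt] {$00$};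
\draw[fill=white] (0,1) circle (0.04) node[above=2pt] {$01$};
\draw[fill=white] (1,1) circle (0.04) node[above=2pt] {$11$};
\draw[fill=white] (2,1) circle (0.04) node[above=2pt] {$01$};
\end{tikzpicture}
\caption{The rectangle $[0,2]\times[0,1]$ is a fundamental domain for $z\mapsto-z$ on $\mathbb R^2/2\mathbb Z^2$. Gluing the left side to the right side and folding the top and the bottom side at their midpoints gives a sphere with four punctures, labeled by lattice points modulo $2$. The dashed loop $a^2$ separates $\{00,10\}$ from $\{01,11\}$.}
\label{fig:pillow}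
\end{figure}

\subsection*{The groups $\Gamma$ and $\Pi$}
The algebraic counterpart of $z\mapsto-z$ is the automorphism $\iota$ of $F$ that inverts $a$ and $b$. Adjoining it to $F$ gives a free product of three groups of order two. Let
\[
\Gamma=\langle r_1,r_2,r_3\mid r_1^2,r_2^2,r_3^2\rangle .
\]
The elements $a\iota,\iota,b\iota$ of $F\rtimes\langle\iota\rangle$ are involutions, so $r_1\mapsto a\iota$, $r_2\mapsto\iota$, $r_3\mapsto b\iota$ defines a homomorphism $\Gamma\to F\rtimes\langle\iota\rangle$. Conjugation by $r_2$ inverts $r_1r_2$ and $r_3r_2$, so $a\mapsto r_1r_2$, $b\mapsto r_3r_2$, $\iota\mapsto r_2$ defines a homomorphism in the other direction, and the two are mutually inverse on generators. We identify $F$ with its image: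
\[
a=r_1r_2,\qquad b=r_3r_2 .
\]
Thus $F$ is the normal subgroup of index two formed by the words of even length in the $r_i$; we call its elements \emph{even} and the others \emph{odd}.

Name the elements of $V$ as $s_0=00$, $s_1=01$, $s_2=11$, $s_3=10$, so that $s_1+s_2+s_3=s_0$. The homomorphism $\Gamma\to V$ with $r_i\mapsto s_i$ sends $a$ to $s_1+s_2=10$ and $b$ to $s_3+s_2=01$, so it extends the map $F\to V$, and we still write it $g\mapsto\bar g$. Let $\Pi$ be its kernel. Then $K=F\cap\Pi$ is the set of even elements of $\Pi$, and it is normal in $\Gamma$. The four peripheral loops are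
\[
Y_0=r_1r_2r_3,\qquad Y_i=r_iY_0r_i\quad(i=1,2,3),
\]
that is, $Y_1=r_2r_3r_1$, $Y_2=r_2r_1r_2r_3r_2$, $Y_3=r_3r_1r_2$. They are odd elements of $\Pi$, so $[\Pi:K]=2$. Canceling adjacent equal letters, and using $r_3r_1=ba^{-1}$ in the last case, we find
\begin{equation}\label{eq:ident}
a^2=Y_0Y_3,\qquad b^{-2}=Y_1Y_0,\qquad (ab)^2=Y_0Y_2,\qquad Y_0^2=r_1r_2\cdot r_3r_1\cdot r_2r_3=[a,b].
\end{equation}
The next lemma says that $\Pi$ has the presentation of the fundamental group of a sphere with four punctures.

\begin{lemma}\label{lem:pi}
We have $Y_1Y_0Y_3Y_2=1$, and $Y_0,Y_1,Y_3$ generate $\Pi$. If $G$ is a group and $y_0,y_1,y_2,y_3\in G$ satisfy $y_1y_0y_3y_2=1$, then there is a unique homomorphism $\Psi:\Pi\to G$ with $\Psi(Y_i)=y_i$ for all $i$.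
\end{lemma}

\begin{proof}
First, $Y_1Y_0Y_3=r_2r_3r_1\cdot r_1r_2r_3\cdot r_3r_1r_2=r_2r_3r_2r_1r_2=Y_2^{-1}$.

Let $\Pi'=\langle Y_0,Y_1,Y_3\rangle\le\Pi$. The six words $r_kr_ir_j$ with $\{i,j,k\}=\{1,2,3\}$ are $Y_0,Y_1,Y_3$ and their inverses, so $r_ir_j\Pi'=r_k\Pi'$. Hence left multiplication by each generator of $\Gamma$ preserves the union of $\Pi',r_1\Pi',r_2\Pi',r_3\Pi'$, which is therefore $\Gamma$. So $[\Gamma:\Pi']\le4=[\Gamma:\Pi]$ and $\Pi'=\Pi$. This gives the uniqueness of $\Psi$.

For existence we may assume $G\le\mathrm{Sym}(\Omega)$ for some set $\Omega$, by Cayley's theorem. An action of $\Gamma$ is the same as a triple of involutions. Define involutions of $V\times\Omega$ by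
\begin{equation}\label{eq:R}
\begin{aligned}
R_1&:(s_0,\omega)\leftrightarrow(s_1,\omega), & (s_2,\omega)&\leftrightarrow(s_3,y_3\omega);\\
R_2&:(s_0,\omega)\leftrightarrow(s_2,\omega), & (s_3,\omega)&\leftrightarrow(s_1,y_0\omega);\\
R_3&:(s_0,\omega)\leftrightarrow(s_3,\omega), & (s_1,\omega)&\leftrightarrow(s_2,y_1\omega),
\end{aligned}
\end{equation}
and let $r_i$ act by $R_i$. Then $r_i$ maps the fiber over $v$ to the fiber over $v+s_i$, so $\Pi$ preserves the fiber over $s_0$. Let $\Psi$ be the action of $\Pi$ on that fiber. Applying the letters from right to left,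
\[
\begin{aligned}
Y_0=r_1r_2r_3&:(s_0,\omega)\mapsto(s_3,\omega)\mapsto(s_1,y_0\omega)\mapsto(s_0,y_0\omega),\\
Y_1=r_2r_3r_1&:(s_0,\omega)\mapsto(s_1,\omega)\mapsto(s_2,y_1\omega)\mapsto(s_0,y_1\omega),\\
Y_3=r_3r_1r_2&:(s_0,\omega)\mapsto(s_2,\omega)\mapsto(s_3,y_3\omega)\mapsto(s_0,y_3\omega).
\end{aligned}
\]
So $\Psi$ takes values in $G$, and $\Psi(Y_2)=(y_1y_0y_3)^{-1}=y_2$.
\end{proof}

For $u\in V$ let $\mathcal C_u=\{gY_0g^{-1}:g\in\Gamma,\ \bar g=u\}$. The elements $g$ with $\bar g=u$ form one coset $\Pi g_0$, so $\mathcal C_u$ is a single conjugacy class of $\Pi$; and $\mathcal C_{s_i}$ is the class of $Y_i$. For $\varepsilon=\pm1$ put $\mathcal C_u^\varepsilon=\{x^\varepsilon:x\in\mathcal C_u\}$. By definition,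
\begin{equation}\label{eq:shift}
h\,\mathcal C_u^\varepsilon\,h^{-1}=\mathcal C_{u+\bar h}^\varepsilon\qquad(h\in\Gamma).
\end{equation}

\subsection*{The factorization}
The identity $a^2=Y_0Y_3$ uses only that $a=r_1r_2$ and $Y_0=r_1r_2r_3$ with involutions $r_i$. To transport it to an arbitrary primitive element, we write every basis of $F$ in the same form while keeping control of the triple product.

\begin{lemma}\label{lem:triple}
For every basis $(p,q)$ of $F$ there are involutions $t_1,t_2,t_3\in\Gamma$ such that $p=t_1t_2$, $q=t_3t_2$, and $M=t_1t_2t_3$ is conjugate in $\Gamma$ to $Y_0$ or to $Y_0^{-1}$.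
\end{lemma}

\begin{proof}
For $(a,b)$ take $t_i=r_i$. By Nielsen's theorem, $\mathrm{Aut}(F)$ is generated by the three automorphisms sending $(a,b)$ to $(b,a)$, to $(a^{-1},b)$ and to $(ab,b)$. If $e_1,\dots,e_n$ are among these generators and their inverses, the basis $e_1\cdots e_k(a,b)$ is obtained by substituting the basis $e_1\cdots e_{k-1}(a,b)$ into the pair of words $e_k(a,b)$. So every basis arises from $(a,b)$ by the moves $(p,q)\to(q,p)$, $(p^{-1},q)$, $(pq,q)$, $(pq^{-1},q)$. The move to $(pq,q)$ is redundant: inverting $q$ is a swap, an inversion of the first entry and a swap, and $(p,q)\to(p,q^{-1})\to(pq,q^{-1})\to(pq,q)$. It remains to follow a triple $(t_1,t_2,t_3)$ through the other three moves.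
\begin{itemize}
\item For $(q,p)$ take $(t_3,t_2,t_1)$. The triple product is $t_3t_2t_1=M^{-1}$.
\item For $(p^{-1},q)$ take $(t_2t_1t_2,\,t_2,\,t_3)$. Here $t_2t_1t_2\cdot t_2=p^{-1}$, and the triple product is $t_2t_1t_3=t_3M^{-1}t_3$.
\item For $(pq^{-1},q)$ take $(t_1,\,t_3,\,t_3t_2t_3)$. Here $t_1t_3=pq^{-1}$ and $t_3t_2t_3\cdot t_3=q$, and the triple product is $t_1t_3\cdot t_3t_2t_3=M$.\qedhere
\end{itemize}
\end{proof}

\begin{proposition}\label{prop:factor}
Let $p\in F$ be primitive and let $\{u,u'\}$ be either of the two cosets of $\langle\bar p\rangle$ in $V$. Then for some $\varepsilon=\pm1$ the element $p^2$ is a product, in some order, of an element of $\mathcal C_u^\varepsilon$ and an element of $\mathcal C_{u'}^\varepsilon$.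
\end{proposition}

\begin{proof}
Complete $p$ to a basis $(p,q)$ and take $t_1,t_2,t_3,M$ as in Lemma~\ref{lem:triple}. Then $M\in\mathcal C_v^\varepsilon$ for some $v\in V$ and $\varepsilon=\pm1$. Since $p^{-1}Mp=t_2t_1\cdot t_1t_2t_3\cdot t_1t_2=t_3t_1t_2$, we have
\[
M\cdot p^{-1}Mp=t_1t_2t_3\cdot t_3t_1t_2=p^2,
\]
and $p^{-1}Mp\in\mathcal C_{v+\bar p}^\varepsilon$ by \eqref{eq:shift}. This settles the coset $\{v,v+\bar p\}$.

We have no control over $v$, so the other coset is needed too. The computation applies equally to the involutions $t_1,t_2,t_2t_3t_2$, whose product is $M'=t_1t_3t_2=t_1M^{-1}t_1$; it gives $p^2=M'\cdot p^{-1}M'p$. By \eqref{eq:shift}, $M'\in\mathcal C^{-\varepsilon}_{v+\bar t_1}$ and $p^{-1}M'p\in\mathcal C^{-\varepsilon}_{v+\bar t_1+\bar p}$. Since $M\in\Pi$, we have $\bar t_1=\bar t_2+\bar t_3=\bar q\notin\langle\bar p\rangle$, so $v+\bar t_1$ lies in the other coset.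
\end{proof}

In particular, if $\Phi$ is a homomorphism from $\Pi$ to an abelian group, written additively, then
\begin{equation}\label{eq:abelian}
\Phi(p^2)=\pm\bigl(\Phi(Y_i)+\Phi(Y_j)\bigr)\qquad\text{whenever $p$ is primitive and } s_i+s_j=\bar p .
\end{equation}

\section{Constructions of admissible actions}\label{sec:construct}

\subsection*{Odd $d$: filling in a puncture}

\begin{proposition}\label{prop:three}
Let $\alpha,\beta\in\mathrm{Sym}(\Omega)$ and let $\theta$ be the action of $K$ on the fiber over $00$ in \eqref{eq:explicit}. For every primitive $p$ the permutation $\theta(p^2)$ is conjugate to one of $\alpha^{\pm1}$, $\beta^{\pm1}$, $(\alpha\beta)^{\pm1}$. Hence, if $|\Omega|=d$ and $\alpha,\beta,\alpha\beta$ are $d$-cycles, then \eqref{eq:explicit} is geminal, and $H$ is normal in $K$ only if $\alpha\beta=\beta\alpha$; here the point numbered $1$ is taken in the fiber over $00$.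
\end{proposition}

\begin{proof}
Put $y_0=1$, $y_1=\alpha$, $y_3=\beta$, $y_2=(\alpha\beta)^{-1}$ in Lemma~\ref{lem:pi}. In \eqref{eq:R}, $R_2$ becomes $(v,\omega)\mapsto(v+11,\omega)$, and
\[
\begin{aligned}
R_1&:(00,\omega)\leftrightarrow(01,\omega), &(11,\omega)&\leftrightarrow(10,\beta\omega);\\
R_3&:(00,\omega)\leftrightarrow(10,\omega), &(01,\omega)&\leftrightarrow(11,\alpha\omega).
\end{aligned}
\]
So $a=r_1r_2$ and $b=r_3r_2$ send $(v,\omega)$ to $R_1(v+11,\omega)$ and $R_3(v+11,\omega)$, and these are the eight formulas in \eqref{eq:explicit}. Therefore $\theta=\Psi|_K$. Let $p$ be primitive, with $\bar p=s_i$ and $i\ne0$. Apply Proposition~\ref{prop:factor} to the coset $\{s_0,s_i\}$. Since $\Psi$ kills $\mathcal C_{s_0}$, the permutation $\theta(p^2)$ is conjugate to $y_i^{\pm1}$. The last statement follows from Lemmas~\ref{lem:induce} and~\ref{lem:normal}, because $\theta(K)$ contains $\theta(b^{-2})=\alpha$ and $\theta(a^2)=\beta$.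
\end{proof}

To find $\alpha$ and $\beta$ we perturb a commuting pair by a $3$-cycle.

\begin{lemma}\label{lem:perturb}
If $\gamma$ is a $d$-cycle and the distinct points $x,y,z$ occur in this cyclic order along $\gamma$, then $\gamma\circ(x\,y\,z)$ is a $d$-cycle.
\end{lemma}

\begin{proof}
The product sends $x\mapsto\gamma(y)$, $y\mapsto\gamma(z)$, $z\mapsto\gamma(x)$ and agrees with $\gamma$ elsewhere. Starting at $\gamma(y)$, it runs along $\gamma$ through the arc from $\gamma(y)$ to $z$, then from $\gamma(x)$ to $y$, then from $\gamma(z)$ to $x$, and returns to $\gamma(y)$. The three arcs cover all points.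
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(ii) for odd $d\ge5$]
On $\Omega=\mathbb Z/d$ let $\alpha(i)=i+1$, $c=(0\,2\,4)$ and $\beta=\alpha c$. Since $d\ge5$, the points $0,2,4$ are distinct and occur in this order along $\alpha$. Since $d$ is odd, $\alpha^2$ is a $d$-cycle, and it begins $0\mapsto2\mapsto4$. By Lemma~\ref{lem:perturb}, $\beta=\alpha c$ and $\alpha\beta=\alpha^2c$ are $d$-cycles. As $c$ fixes $1$, we have $\alpha c(1)=2\ne4=c\alpha(1)$, so $\alpha$ does not commute with $c$, nor with $\beta=\alpha c$. Proposition~\ref{prop:three} applies. For $d=5$ this is the example of Section~\ref{sec:example}.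
\end{proof}

For even $d$ this construction is empty: a $d$-cycle is then an odd permutation, so a product of two $d$-cycles is not a $d$-cycle. A different mechanism is needed, and it grows out of the normal examples.

\subsection*{A homomorphism to $\mathbb Z$ and the normal examples}
A cyclic example that works for all $d$ at once amounts to a homomorphism $K\to\mathbb Z$ with values $\pm1$ on the squares. By \eqref{eq:abelian} one looks for four numbers with sum zero, any two of which add up to $\pm1$. The numbers $\frac32,-\frac12,-\frac12,-\frac12$ have this property, and the denominators disappear on the subgroup $K$.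

\begin{lemma}\label{lem:lambda}
There is a homomorphism $\lambda:K\to\mathbb Z$ with $\lambda(p^2)=\pm1$ for every primitive $p$, namely $\lambda=\frac12\eta|_K$, where $\eta:\Pi\to\mathbb Z$ is given by $\eta(Y_0)=3$ and $\eta(Y_1)=\eta(Y_2)=\eta(Y_3)=-1$.
\end{lemma}

\begin{proof}
The four values have sum zero, so $\eta$ exists by Lemma~\ref{lem:pi}. The generators $Y_0,Y_1,Y_3$ of $\Pi$ are odd elements with odd values, so $\eta(x)$ is even exactly when $x$ is even, and $\eta(K)\subseteq2\mathbb Z$. By \eqref{eq:abelian} with $i=0$, we have $\eta(p^2)=\pm(3-1)$.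
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(iii)]
Let $k\in K$ act on $\mathbb Z/d$ as translation by $\lambda(k)$. Squares of primitive elements act as $i\mapsto i\pm1$, so the action is admissible. Lemma~\ref{lem:induce} gives a geminal $\rho$ with $H=\ker(\lambda\bmod d)$, which is normal in $K$ with quotient $\mathbb Z/d$.
\end{proof}

\subsection*{Even $d$: a coset of full cycles}
The homomorphism $\lambda$ locates all squares of primitive elements in two cosets of $\ker\lambda$. So it suffices to find a nonabelian group $\langle\tau,\sigma\rangle$ of permutations, with $\langle\tau\rangle$ normal, in which the entire cosets $\langle\tau\rangle\sigma^{\pm1}$ consist of $d$-cycles, and to map $K$ onto it compatibly with $\lambda$. The freeness of $K$ provides the map.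

\begin{proof}[Proof of Theorem~\ref{thm:range}(ii) for even $d\ge6$]
On $\mathbb Z/d$ parity makes sense. Let $\sigma(i)=i+1$, and let $\tau(i)=i+2$ for even $i$ and $\tau(i)=i-2$ for odd $i$. Then $\sigma\tau\sigma^{-1}(i)=\tau(i-1)+1$ equals $i-2$ for even $i$ and $i+2$ for odd $i$, so $\sigma\tau\sigma^{-1}=\tau^{-1}$. The permutation $\tau^m\sigma$ sends an even $i$ to $i+1-2m$ and an odd $i$ to $i+1+2m$. It changes parity, and its square is $i\mapsto i+2$, whose cycles are the even and the odd residues. So $\tau^m\sigma$ is a $d$-cycle, and so is $\tau^m\sigma^{-1}=\sigma^{-1}\tau^{-m}=(\tau^m\sigma)^{-1}$. For instance, for $d=6$ we have $\tau=(0\,2\,4)(1\,5\,3)$ and $\tau\sigma=(0\,5\,2\,1\,4\,3)$. The permutations $\sigma$ and $\tau$ commute only if $\tau^2=1$, that is, only if $d\mid4$; this is where $d\ge6$ is used.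

By the Schreier index formula, a subgroup of index $n$ in a free group of rank $r$ is free of rank $1+n(r-1)$; so $K$ is free of rank $5$. Take a basis $k_1,\dots,k_5$. Since $\lambda(a^2)=\pm1$, the map $\lambda$ is onto and the integers $\lambda(k_i)$ have greatest common divisor $1$. Replacing $k_i$ by $k_ik_j^{\pm1}$ with $j\ne i$ gives a new basis and adds $\pm\lambda(k_j)$ to $\lambda(k_i)$. Running the Euclidean algorithm, then permuting and possibly inverting one element, we reach a basis with $\lambda(k_1)=1$ and $\lambda(k_i)=0$ for $i\ge2$. Define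
\[
\theta(k_1)=\sigma,\qquad\theta(k_2)=\tau,\qquad\theta(k_3)=\theta(k_4)=\theta(k_5)=1 .
\]
Since $\sigma$ normalizes $\langle\tau\rangle$, the elements $k\in K$ with $\theta(k)\in\langle\tau\rangle\sigma^{\lambda(k)}$ form a subgroup. It contains the basis, so it is $K$. For primitive $p$ we get $\theta(p^2)\in\langle\tau\rangle\sigma^{\pm1}$, which is a $d$-cycle. So $\theta$ is admissible with nonabelian image, and Lemmas~\ref{lem:induce} and~\ref{lem:normal} finish the proof.
\end{proof}

\section{Normality for $d\le4$}\label{sec:four}

Let $\rho$ be geminal and let $\theta$ be the action of $K$ on the orbit of $1$. By Lemmas~\ref{lem:restrict}(c) and~\ref{lem:squares}, $\theta$ is admissible and $\theta(K)$ is generated by $d$-cycles. By Lemma~\ref{lem:normal} and Theorem~\ref{thm:contain} it is enough to show that $\theta(K)$ is abelian, and for $d\le3$ this was noted at the end of Section~\ref{sec:reduce}. For $d=4$ both constructions of Section~\ref{sec:construct} fail, but the six $4$-cycles of $\mathrm{Sym}(4)$ lie in three different cyclic groups, and an argument is required. Let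
\[
D=\{i\mapsto\pm i+c\}\le\mathrm{Sym}(\mathbb Z/4)
\]
be the symmetry group of the square, and let $\sigma(i)=i+1$. The only $4$-cycles in $D$ are $\sigma^{\pm1}$, since $i\mapsto-i+c$ and $i\mapsto i+2$ have order two. The plan is to coordinatize the four $K$-orbits by $\mathbb Z/4$ and to show that $a$ and $b$ map orbits to orbits by elements of $D$. The constraint on $b$ comes from the fact that no $a^mb$ has a cycle of length two.

\begin{lemma}\label{lem:sums}
Let $\rho$ be geminal, $d\ge2$, and let $(p,q)$ be a basis. Identify each of the two cycles of $p$ with $\mathbb Z/2d$, with any choice of origins, so that $p$ acts as $+1$, and let $\operatorname{pos}(z)$ be the position of the point $z$. Then no value of the function $z\mapsto\operatorname{pos}(z)+\operatorname{pos}(qz)$ is taken on both cycles.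
\end{lemma}

\begin{proof}
Suppose that $x$ and $y$ lie in different cycles and $\operatorname{pos}(x)+\operatorname{pos}(qx)=\operatorname{pos}(y)+\operatorname{pos}(qy)$. Let $m$ be an integer representing $\operatorname{pos}(y)-\operatorname{pos}(qx)$. By Lemma~\ref{lem:restrict}(a), $p^mqx$ lies in the cycle of $y$, and its position is $\operatorname{pos}(y)$; so $p^mqx=y$. Likewise $p^mqy$ lies in the cycle of $x$, at position $\operatorname{pos}(qy)+\operatorname{pos}(y)-\operatorname{pos}(qx)=\operatorname{pos}(x)$; so $p^mqy=x$. The primitive element $p^mq$ then has a cycle of length $2<2d$, a contradiction.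
\end{proof}

For $d=4$ few values are available, so these sums take few values. The next lemma converts this into membership in $D$.

\begin{lemma}\label{lem:twovalues}
If $\pi$ is a permutation of $\mathbb Z/4$ and $i+\pi(i)$ takes at most two values, then $\pi\in D$.
\end{lemma}

\begin{proof}
If $i+\pi(i)=c$ is constant, then $\pi(i)=c-i$. Otherwise $i+\pi(i)=c+\delta1_A(i)$, where $\delta\ne0$ and $1_A$ is the indicator function of a proper nonempty subset $A$. The map $i\mapsto c-\pi(i)=i-\delta1_A(i)$ is injective. If $i\in A$ and $i-\delta\notin A$, it would send both $i$ and $i-\delta$ to $i-\delta$. So $A$ is invariant under $i\mapsto i-\delta$. This forces $\delta=2$, and $A$ is the set of even or of odd residues. Then $2\cdot1_A(i)$ equals $2i+2$ or $2i$ modulo $4$, and $\pi(i)=c-i+2\cdot1_A(i)$ equals $i+c+2$ or $i+c$.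
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(i) for $d=4$]
\emph{Coordinates.} Let $C,C'$ be the cycles of $a$. By Lemma~\ref{lem:restrict}(c) the $K$-orbits are the cycles of $a^2$. Identify $C$ with $\mathbb Z/8$ so that $a$ is $+1$; the even and the odd points of $C$ are $K$-orbits. The element $b$ permutes the $K$-orbits and interchanges $C$ and $C'$. Identify $C'$ with $\mathbb Z/8$ so that $a$ is $+1$ and the origin lies in the image under $b$ of the even points of $C$. Then $b:C\to C'$ preserves parity, and so does $b:C'\to C$, because $b^2\in K$ preserves each $K$-orbit. Write $\mu:C\to C'$ and $\nu:C'\to C$ for these two maps, and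
\[
\mu(2i)=2\mu_0(i),\quad\mu(2i+1)=2\mu_1(i)+1,\quad\nu(2i)=2\nu_0(i),\quad\nu(2i+1)=2\nu_1(i)+1,
\]
with permutations $\mu_0,\mu_1,\nu_0,\nu_1$ of $\mathbb Z/4$.

\emph{It suffices to show that $\mu_0,\mu_1,\nu_0,\nu_1\in D$.} Give the points $2i$ and $2i+1$ the index $i\in\mathbb Z/4$; this identifies each $K$-orbit with $\mathbb Z/4$. In terms of indices, $a$ maps orbits to orbits by $i\mapsto i$ (from even to odd) or $i\mapsto i+1$ (from odd to even), and $b$ does so by the four maps above. If these lie in $D$, then every element of $F$ maps orbits to orbits by elements of $D$, so $K$ acts on each orbit through $D$. The image is generated by $4$-cycles, hence equal to $\langle\sigma\rangle$, which is abelian.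

\emph{First application of Lemma~\ref{lem:sums}.} Put $f(x)=x+\mu(x)$ on $C$ and $g(y)=y+\nu(y)$ on $C'$. Both functions take values in the four even residues modulo $8$, and their images are disjoint by Lemma~\ref{lem:sums} for the basis $(a,b)$. We have $f(2i)=2(i+\mu_0(i))$ and $f(2i+1)=2(i+\mu_1(i)+1)$, and the same formulas hold for $g$ with $\nu$ in place of $\mu$. If both images have at most two elements, Lemma~\ref{lem:twovalues} gives $\mu_0,\mu_1,\nu_0,\nu_1\in D$, and we are done. Otherwise one image has three elements and the other function is constant. The setup is symmetric in $C$ and $C'$, so we may assume that $f$ is constant, and after moving the origin of $C'$ by this even constant we have $\mu(x)=-x$. Then $\mu_0(i)=-i$ and $\mu_1(i)=-i-1$ lie in $D$. On $\nu$ we have learned only that $g$ avoids one value. To control $\nu$ we exchange the roles of $a$ and $b$; this is feasible because $\mu$ is now explicit.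

\emph{Positions along the cycles of $b$.} By Lemma~\ref{lem:restrict}(c), $b^2$ acts on $C$ by $2i\mapsto2u(i)$ and $2i+1\mapsto2w(i)+1$, where $u,w$ are $4$-cycles of $\mathbb Z/4$. Define permutations $P,Q$ of $\mathbb Z/4$ by $u^{P(i)}(0)=i$ and $w^{Q(i)}(0)=i$; thus $u=P^{-1}\sigma P$ and $w=Q^{-1}\sigma Q$. Since $b$ preserves parity, its two cycles of length $8$ are the set $B_0$ of even points and the set $B_1$ of odd points of $C\cup C'$. Identify them with $\mathbb Z/8$ so that $b$ is $+1$ and the origins are $0\in C$ and $1\in C$. The point $2i\in C$ equals $b^{2P(i)}(0)$, and $b$ sends it to $-2i\in C'$. The point $2i+1\in C$ equals $b^{2Q(i)}(1)$, and $b$ sends it to $-2i-1\in C'$. Put $S(i)=P(i)+Q(i)$ and $T(i)=P(i)+Q(i-1)$. Noting that $-2i+1=-2(i-1)-1$, we obtain the following positions along the cycles of $b$.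
\[
\begin{array}{c|cc|cc|c}
 & z & \operatorname{pos}(z) & az & \operatorname{pos}(az) & \text{sum}\\ \hline
B_0 & 2i\in C & 2P(i) & 2i+1 & 2Q(i) & 2S(i)\\
B_0 & -2i\in C' & 2P(i)+1 & -2(i-1)-1 & 2Q(i-1)+1 & 2(T(i)+1)\\
B_1 & 2i+1\in C & 2Q(i) & 2(i+1) & 2P(i+1) & 2T(i+1)\\
B_1 & -2i-1\in C' & 2Q(i)+1 & -2i & 2P(i)+1 & 2(S(i)+1)
\end{array}
\]

\emph{Second application of Lemma~\ref{lem:sums}.} For the basis $(b,a)$ the lemma says that the sums in the first two rows differ from those in the last two. Comparing rows one and four, and rows two and three, we see that $\operatorname{im}S$ is disjoint from $\operatorname{im}S+1$ and $\operatorname{im}T$ is disjoint from $\operatorname{im}T+1$ in $\mathbb Z/4$. So $S$ and $T$ each take at most two values. Substituting $i=P^{-1}(j)$ gives $S(i)=j+QP^{-1}(j)$ and $T(i)=j+Q\sigma^{-1}P^{-1}(j)$, so $QP^{-1}$ and $Q\sigma^{-1}P^{-1}$ lie in $D$ by Lemma~\ref{lem:twovalues}. Hence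
\[
P\sigma^{-1}P^{-1}=(QP^{-1})^{-1}\,(Q\sigma^{-1}P^{-1})\in D .
\]
This is a $4$-cycle in $D$, so it is $\sigma^\varepsilon$ with $\varepsilon=\pm1$. That is, $P(i-1)=P(i)+\varepsilon$ for all $i$, so $P(i)=P(0)-\varepsilon i$ and $P\in D$. Then $Q=(QP^{-1})P\in D$, and $u,w\in D$. Finally, $\nu(-x)=\nu\mu(x)=b^2x$ for $x\in C$. For $x=2i$ this reads $\nu_0(-i)=u(i)$, and for $x=2i+1$, where $-x=2(-i-1)+1$, it reads $\nu_1(-i-1)=w(i)$. So $\nu_0,\nu_1\in D$.
\end{proof}

\section{Classification of the normal cases}\label{sec:class}

Suppose that $\rho$ is geminal and $H$ is normal in $K$. By Theorem~\ref{thm:contain}, $H$ is the kernel of a surjection $\phi:K\to\mathbb Z/d$, and $k\in K$ acts on $K/H=\mathbb Z/d$ as translation by $\phi(k)$. A translation is a $d$-cycle exactly when it is by a unit, so Lemma~\ref{lem:restrict}(c) says that $\phi(p^2)$ is a unit for every primitive $p$. Conversely, a homomorphism $\phi:K\to\mathbb Z/d$ with this property is onto, and Lemma~\ref{lem:induce} gives a geminal $\rho$ with $H=\ker\phi$. A transitive action with a marked point is determined, up to renumbering,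 by the stabilizer of that point. So the normal cases are classified by the following theorem, in which $\lambda$ is the homomorphism of Lemma~\ref{lem:lambda}.

\begin{theorem}\label{thm:class}
Let $\phi:K\to\mathbb Z/d$ be a homomorphism. Then $\phi(p^2)$ is a unit for every primitive $p$ if and only if the following two conditions hold.
\begin{enumerate}
\item[(a)] If $2\mid d$, then $\phi\equiv\lambda\pmod2$.
\item[(b)] For each odd prime $q\mid d$, the map $\phi\bmod q$ extends to a homomorphism $\Phi:\Pi\to\mathbb Z/q$ with $\Phi(Y_i)+\Phi(Y_j)\ne0$ whenever $i\ne j$.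
\end{enumerate}
\end{theorem}

By Lemma~\ref{lem:pi}, a homomorphism $\Phi$ as in (b) is given by four values $\Phi(Y_i)$ subject only to having sum zero. The content of (b) is the existence of the extension: $K$ has rank five, while $\Pi$ has three generators. The prime $2$ is a true exception, for $\lambda(Y_0^2)=3$ is odd, whereas every homomorphism $\Pi\to\mathbb Z/2$ kills $Y_0^2$.

\begin{proof}
A residue modulo $d$ is a unit if and only if it is nonzero modulo each prime $q\mid d$, so we treat one prime at a time and write $\phi$ for $\phi\bmod q$. For $q=2$, Lemma~\ref{lem:squares} shows that at most one homomorphism $K\to\mathbb Z/2$ takes the value $1$ on all $p^2$, and $\lambda\bmod2$ does. Let $q$ be odd. If $\Phi$ is as in (b), then $\phi(p^2)\ne0$ by \eqref{eq:abelian}, since $\bar p\ne00$.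

Now assume that $\phi(p^2)\ne0$ for all primitive $p$. The obstruction to extending $\phi$ is its failure to be invariant under conjugation by an odd element of $\Pi$. We split $\phi$ into an invariant and an anti-invariant part, show that the second part sees only the abelianization of $F$, and then choose $p$ so that the two parts cancel unless the second is zero.

\emph{Splitting.} Let $\kappa(k)=Y_0kY_0^{-1}$ for $k\in K$. Since $Y_0^2\in K$ and the target is abelian, $\phi\kappa^2=\phi$. As $q$ is odd we may put
\[
\phi_+=\tfrac12(\phi+\phi\kappa),\qquad\phi_-=\tfrac12(\phi-\phi\kappa),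
\]
so that $\phi=\phi_++\phi_-$, $\phi\kappa=\phi_+-\phi_-$ and $\phi_+\kappa=\phi_+$. On $\Pi=K\sqcup KY_0$ define $\Phi(k)=\phi_+(k)$ and $\Phi(kY_0)=\phi_+(k)+\frac12\phi_+(Y_0^2)$. The identities $k\cdot k'Y_0=(kk')Y_0$, $kY_0\cdot k'=k\kappa(k')Y_0$ and $kY_0\cdot k'Y_0=k\kappa(k')Y_0^2$, together with $\phi_+\kappa=\phi_+$, show that $\Phi$ is a homomorphism.

\emph{The part $\phi_-$ vanishes on $[F,F]$.} Let $g\in F$ and $Z=gY_0g^{-1}$, an odd element of $\Pi$. Then $k=Y_0Z^{-1}$ lies in $K$, and $\kappa(Z^2)=kZ\cdot Z^2\cdot Z^{-1}k^{-1}=kZ^2k^{-1}$. So $\phi\kappa(Z^2)=\phi(Z^2)$ and $\phi_-(Z^2)=0$. By \eqref{eq:ident}, $Z^2=g[a,b]g^{-1}$, and these elements generate $[F,F]$. Hence $\phi_-$ factors through $K/[F,F]=2\mathbb Z^2\subset\mathbb Z^2=F/[F,F]$. Let $\ell:\mathbb Z^2\to\mathbb Z/q$ be the linear map that assigns to $x$ the value of $\phi_-$ at $2x$. If $\hat p\in\mathbb Z^2$ is the class of $p$, then $\phi_-(p^2)=\ell(\hat p)$. Conjugation by $Y_0$ is an automorphism of $F$, so $Y_0pY_0^{-1}$ is primitive when $p$ is, and $\phi\kappa(p^2)=\phi\bigl((Y_0pY_0^{-1})^2\bigr)\ne0$. Therefore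
\begin{equation}\label{eq:both}
\phi_+(p^2)+\ell(\hat p)\ne0\quad\text{and}\quad\phi_+(p^2)-\ell(\hat p)\ne0\qquad\text{for all primitive }p.
\end{equation}

\emph{The map $\ell$ is zero.} Put $e=\Phi(Y_0)+\Phi(Y_3)$. By \eqref{eq:abelian}, $\phi_+(p^2)=\pm e$ for every primitive $p$ with $\bar p=10$. So up to sign the first term in \eqref{eq:both} depends on $\hat p$ modulo $2$ only, while the second depends on $\hat p$ modulo $q$ only, and the two can be prescribed independently. Suppose $\ell\ne0$. It induces a surjection $(\mathbb Z/q)^2\to\mathbb Z/q$ whose fibers have $q\ge3$ elements, so there is a nonzero $x_0\in(\mathbb Z/q)^2$ with $\ell(x_0)=e$. By the Chinese remainder theorem there is $(x_1,x_2)\in\mathbb Z^2$ congruent to $(1,0)$ modulo $2$ and to $x_0$ modulo $q$, and adding $2q$ to $x_2$ if necessary we have $x_2\ne0$. Adding a multiple of $2q$ to $x_1$, we can make $x_1\equiv1$ modulo each prime that divides $x_2$ but not $2q$. Neither $2$ nor $q$ divides both entries, so now $\gcd(x_1,x_2)=1$, and $(x_1,x_2)$ is the first column of a matrix in $GL_2(\mathbb Z)$. The map $\mathrm{Aut}(F)\to GL_2(\mathbb Z)$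 is onto, since the three automorphisms in the proof of Lemma~\ref{lem:triple} induce generators of $GL_2(\mathbb Z)$. So there is a primitive $p$ with $\hat p=(x_1,x_2)$. It has $\bar p=10$ and $\ell(\hat p)=e=\pm\phi_+(p^2)$, contradicting \eqref{eq:both}. Thus $\ell=0$, $\phi_-=0$, and $\phi=\phi_+=\Phi|_K$.

Finally, for $i\ne j$ choose $p\in\{a,b,ab\}$ with $\bar p=s_i+s_j$. Then \eqref{eq:abelian} gives $\Phi(Y_i)+\Phi(Y_j)=\pm\phi(p^2)\ne0$.
\end{proof}

\begin{remark}
In (b), write $y_i=\Phi(Y_i)$ and $x_i=y_0+y_i$ for $i=1,2,3$. Since the four $y_i$ have sum zero, complementary pairs have opposite sums, and the six conditions reduce to $x_1,x_2,x_3\ne0$. Moreover $x_1+x_2+x_3=2y_0$, so for odd $q$ the triple $(x_1,x_2,x_3)$ determines $\Phi$ and can be prescribed freely. By \eqref{eq:ident}, $x_1=-\phi(b^2)$, $x_2=\phi((ab)^2)$ and $x_3=\phi(a^2)$ modulo $q$. Thus for an odd prime $d=q$ there are $(q-1)^3$ homomorphisms $\phi$ as in the theorem, one for each choice of nonzero values on $a^2,b^2,(ab)^2$, and they have $(q-1)^2$ different kernels $H$.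
\end{remark}

\begin{thebibliography}{1}

\bibitem{AW}
Paul Apisa and Alex Wright, \emph{Generalizations of the Eierlegende-Wollmilchsau}, arXiv:2011.09452 (2020).

\end{thebibliography}
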